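# Elliptic curves near an abelian variety: induced metric against flat metric

## Plane cubics: the two metrics stay comparable

Let $\mathbb P^N$ be complex projective space with the Fubini–Study metric $h$, normalized so that its Kähler form $\omega$ represents $c_1(\mathcal O_{\mathbb P^N}(1))$. Then $\int_E\omega=\deg E$ for every curve $E\subset\mathbb P^N$. An *elliptic curve* $E\subset\mathbb P^N$ is a smooth connected projective curve of genus one. It carries two metrics:

- $h_{|E}$, the Hermitian metric induced by $h$. Metric and form are normalized so that its area form is $\omega_{|E}$. So $h_{|E}$ has volume $\deg E$.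
- $k_E$, the flat metric of volume $\deg E$. "Flat" means compatible with the complex structure: if $E\cong\mathbb C/\Gamma$ with coordinate $w=x+iy$, then $k_E=\tau|dw|^2$ with $\tau>0$ constant, and the volume condition forces $\tau=\deg E/\mathrm{area}(\mathbb C/\Gamma)$.

Both are Hermitian metrics on complex lines $T_xE$, so at each point their quotient is a positive number. Put
$$\beta(E)=\max_E\max\big(h_{|E}/k_E,\;k_E/h_{|E}\big)\ge 1 .$$
For constants $0<c\le C$ consider the condition
$$\frac cC\,h_{|E}\le k_E\le\frac Cc\,h_{|E}\quad\text{at every point of }E.\qquad(\ast)$$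
It says exactly that $\beta(E)\le C/c$.

Now let $A\subset\mathbb P^N$ be an abelian variety of positive dimension. We want to know whether elliptic curves lying near $A$ satisfy $(\ast)$ uniformly. There are two meanings of "near". For a complex manifold $M$, points of $\mathbb P(T_M)$ are pairs $(x,\ell)$ with $\ell\subset T_xM$ a complex line, so $\mathbb P(T_A)\subset\mathbb P(T_{\mathbb P^N})$. The *tangent lift* of a curve $E$ is $\widetilde E=\{(x,T_xE):x\in E\}$. For a neighborhood $\widetilde U$ of $\mathbb P(T_A)$ in $\mathbb P(T_{\mathbb P^N})$ we call $E$ *$\widetilde U$-close to $A$* if $\widetilde E\subset\widetilde U$. For instance, an elliptic curve contained in $A$ is $\widetilde U$-close for every $\widetilde U$. All neighborhoods are Euclidean. The questions, taken from Claire Voisin, "Approximately rationally or elliptically connected varieties", arXiv:1201.3197 (2012), are these.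

i) Given $A\subset\mathbb P^N$, are there a neighborhood $U$ of $A$ and constants $0<c\le C$, depending only on $A$, such that every elliptic curve $E\subset U$ satisfies $(\ast)$ with these constants?

ii) Given $A\subset\mathbb P^N$, are there a neighborhood $\widetilde U$ of $\mathbb P(T_A)$ and constants $0<c\le C$, depending only on $A$, such that every elliptic curve that is $\widetilde U$-close to $A$ satisfies $(\ast)$ with these constants?

Let $pr:\mathbb P(T_{\mathbb P^N})\to\mathbb P^N$ be the projection. A curve is $pr^{-1}(U)$-close exactly when it lies in $U$. So a positive answer to i) gives one to ii), with $\widetilde U=pr^{-1}(U)$, and a negative answer to ii) gives one to i).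

The easy case is the plane.

**Theorem B.** If $N=2$ (so $A$ is a plane cubic), both questions have an affirmative answer; any $C/c>\beta(A)$ works for suitable $U$, $\widetilde U$. The case $N=1$ is impossible.

*Proof.* The case $N=1$ cannot occur, because $\mathbb P^1$ contains no abelian variety of positive dimension. Let $N=2$. Since $A\neq\mathbb P^2$, $A$ is a smooth plane curve of genus one. A smooth plane curve of degree $d$ has genus $\frac{(d-1)(d-2)}2$, and this equals $1$ only for $d=3$. So $A=\{Q_0=0\}$ is a cubic, and so is *every* elliptic curve in $\mathbb P^2$.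

**Continuity of $\beta$.** The purpose is to see that $\beta$ is continuous on the parameter space of cubics. Let $\mathcal B\subset\mathbb P^9$ be the open set of smooth cubics and $\mathcal E\to\mathcal B$ the universal family, which is proper and smooth. On $E=\{P=0\}$ consider the residue
$$\alpha_P=\mathrm{Res}(\Omega/P),\qquad \Omega=x_0\,dx_1\wedge dx_2-x_1\,dx_0\wedge dx_2+x_2\,dx_0\wedge dx_1 .$$
In the chart $x_0=1$ it is $dx_2/P_{x_1}=-dx_1/P_{x_2}$, and similarly in the other charts. So it is a nowhere-vanishing holomorphic 1-form depending smoothly on $P$. Writing $|\alpha_P|^2$ for the associated flat metric,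
$$k_E=3\,|\alpha_P|^2\Big/\int_E\tfrac i2\alpha_P\wedge\bar\alpha_P .$$
Hence $h_{|E}/k_E$ is a continuous positive function on $\mathcal E$. By properness its maximum and minimum over the fibers are continuous, so $\beta$ is continuous on $\mathcal B$. If $C/c>\beta(A)$, then $\beta(E)<C/c$ for all $E$ in a neighborhood of $A$ in $\mathcal B$.

**Closeness in $\mathbb P^2$ implies closeness of equations.** Let $E_n=\{P_n=0\}$ be smooth cubics contained in the $1/n$-neighborhood of $A$. We claim $E_n\to A$ in $\mathbb P^9$. Normalize $\|P_n\|=1$ and let $P$ be the limit of any convergent subsequence. Every zero $x$ of $P$ is a limit of zeros of the $P_n$: restrict to a line through $x$ not contained in $\{P=0\}$ and apply Hurwitz's theorem. So $\{P=0\}\subset A$. As $A$ is an irreducible curve, $\{P=0\}=A$. Hence $P$ is a constant times a power of $Q_0$, and $\deg P=3=\deg Q_0$ gives $P\in\mathbb C^*Q_0$. Every subsequence therefore has a further subsequence converging to $A$, which proves the claim. Consequently some $1/n$-neighborhood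 $U$ of $A$ contains only elliptic curves $E$ with $\beta(E)<C/c$. This is i), and ii) follows with $\widetilde U=pr^{-1}(U)$. $\blacksquare$

## What changes when $N\ge 3$

The proof of Theorem B used that all elliptic curves in $\mathbb P^2$ have the same degree, so that they form one finite-dimensional family. For $N\ge3$ nothing bounds the degree of an elliptic curve near $A$.

Unbounded degree alone does no harm, as the curves inside $A$ show. Write $A=V/\Lambda$ with $V=\mathbb C^g$ carrying a Hermitian norm $|\cdot|$. Let $q:V\to A$ be the projection, $\iota:A\hookrightarrow\mathbb P^N$ the embedding, and $j=\iota\circ q:V\to\mathbb P^N$, a $\Lambda$-periodic holomorphic immersion. Write $j^*\omega=\frac i2\sum h_{kl}\,dz_k\wedge d\bar z_l$, so that $h_z(\xi,\xi)=|dj_z\xi|_h^2$. By compactness of $A$ there are $0<c_A\le C_A$ with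
$$c_A|\xi|^2\le h_z(\xi,\xi)\le C_A|\xi|^2\qquad(z,\xi\in V).\tag{1}$$

**Example (curves inside $A$).** Let $E=\mathbb C/\Gamma\subset A$. The inclusion lifts to a holomorphic map $G:\mathbb C\to V$ for which $G(w+\gamma)-G(w)\in\Lambda$ is constant for each $\gamma\in\Gamma$. So $dG$ is $\Gamma$-periodic and holomorphic, hence constant, and $G(w)=z_0+aw$ with $a\ne0$. Then $h_{|E}=h_{G(w)}(a,a)|dw|^2$ lies between $c_A|a|^2|dw|^2$ and $C_A|a|^2|dw|^2$, while $k_E=\tau|dw|^2$ with $\tau$ the mean of $h_{G(w)}(a,a)$, by equality of volumes. So $\tau\in[c_A|a|^2,C_A|a|^2]$ and $\beta(E)\le C_A/c_A$, whatever the degree.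

So a violation of $(\ast)$ has to come from curves that leave $A$. They exist in every case except the plane.

**Theorem A (answer: NO to i) and NO to ii)).** Let $N\ge3$ and let $A\subset\mathbb P^N$ be any abelian variety of positive dimension. For every neighborhood $\widetilde U$ of $\mathbb P(T_A)$ one has $\sup\beta(E)=\infty$ over the elliptic curves $E$ that are $\widetilde U$-close to $A$. Hence no $\widetilde U,c,C$ as in ii) exist, and no $U,c,C$ as in i) exist either. More precisely, given $\widetilde U$ and any elliptic curve $E_0$, there are $\delta>0$, $c'>0$ and $\widetilde U$-close elliptic curves $E_n$, all abstractly isomorphic to $E_0$, with $\deg E_n\to\infty$ and $\beta(E_n)\ge c'(\deg E_n)^{\delta/2}$.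

The statement about i) follows from the one about ii) by taking $\widetilde U=pr^{-1}(U)$.

**Theorem C (a converse bound).** Let $A\subset\mathbb P^N$ be any abelian variety of positive dimension. There is a constant $K_A$ and, for every $\varepsilon>0$, a neighborhood $\widetilde U_\varepsilon$ of $\mathbb P(T_A)$ such that $\beta(E)\le K_A(\deg E)^\varepsilon$ for every elliptic curve $E$ that is $\widetilde U_\varepsilon$-close to $A$.

Thus for $N\ge3$ uniformity always fails, with distortion growing like a positive power of the degree in every $\widetilde U$, and the possible exponents tend to $0$ as $\widetilde U$ shrinks to $\mathbb P(T_A)$.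

## One linear map per scale, and a map that drifts

A sensible first attempt is to prove a positive answer to ii) by compactness. Let $E=\mathbb C/\Gamma$ be $\widetilde U$-close, and project it to $A$ by a smooth retraction of a neighborhood of $A$. Lifting to $V$ gives $G:\mathbb C\to V$, and tangential closeness means $|G_{\bar w}|\le\eta|G_w|$ with $\eta$ small. Rescale around a point $p$ at scale $r$. As $\eta\to0$ the rescaled maps converge to holomorphic maps of slow growth, hence linear ones. One concludes, for $\eta$ small, that at each $p$ and each $r$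
$$G(p+w)-G(p)\approx a_{p,r}\,w\quad\text{for }|w|\le 4r,\ \text{with relative error }\vartheta .$$
(Lemma 4 below is the exact statement.) So the curve is almost linear at every scale.

The attempt stops when two scales are compared. All we know about $|a_{p,2r}|/|a_{p,r}|$ is that it is $1+O(\vartheta)$. Between the scale on which $G$ moves by $1$ and the scale of the whole torus there are about $\log\deg E$ doublings. The errors may multiply to $(1+O(\vartheta))^{\log\deg E}$, a small positive power of $\deg E$. For a fixed neighborhood $\vartheta$ is fixed, and the argument yields Theorem C and no more.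

Can the errors really all point the same way? For smooth maps, yes. Take $F(w)=w|w|^{-\delta}$ on $\mathbb C\setminus0$. Since $\partial_w\log|w|=1/(2w)$,
$$F_w=\Big(1-\frac\delta2\Big)|w|^{-\delta},\qquad F_{\bar w}=-\frac\delta2|w|^{-\delta}\,\frac w{\bar w},\qquad \frac{|F_{\bar w}|}{|F_w|}=\frac\delta{2-\delta}.$$
The map is uniformly close to holomorphic, yet its derivative falls by the factor $e^{\delta T}$ between $|w|=1$ and $|w|=e^T$.

To use this we must put such a map on a torus, send it to $A$, and make it holomorphic. It cannot be made holomorphic inside $A$, because by the example above a holomorphic map from a torus to $A$ has constant derivative. But a map to $\mathbb P^N$ is given by $N+1$ sections of a line bundle, and the pulled-back bundle is positive, so its sections can be corrected. The curvature of the bundle will be comparable to $\rho^2$, where $\rho$ is the size of the derivative. In discs of radius $1/\rho$, measured in the coordinate $\rho(w-p)$, every quantity has size $O(1)$ and every error has size $O(\delta)$.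 The work is to correct with error $O(\delta)$ *everywhere*, although $\rho$ is unbounded.

Conventions for the proof of Theorem A: $dA$ is Lebesgue measure in $w$. For holomorphic $f$ from an open subset of $\mathbb C$ to $\mathbb P^N$ we put $f_w=df(\partial_x)$, so $f^*h=|f_w|_h^2|dw|^2$. The letter $C$ denotes constants depending only on $A\subset\mathbb P^N$ and the norm on $V$, never on $\delta$, $n$ or other choices. The number $\delta\in(0,\frac1{12}]$ will be fixed in Step 5, depending only on $A$ and $\widetilde U$. We may assume $\widetilde U$ open.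

## A drifting map from a torus to $A$

**Step 1.** *Purpose: build tori $X=\mathbb C/\Gamma\cong E_0$ and smooth maps $f_0:X\to A$, close to holomorphic, whose derivative has direction close to a fixed $v$ and size comparable to an unbounded function $\rho$.*

**The linear part.** Write $E_0=\mathbb C/\Gamma_0$, $\Gamma_0=\mathbb Z+\mathbb Z\tau$. Fix $v\in V$ with $|v|=1$. For $p_1,p_2\in V$ let $R:\mathbb C\to V$ be the real-linear map with $R(1)=p_1$, $R(\tau)=p_2$, written $R(z)=az+b\bar z$. Solving $a+b=p_1$, $a\tau+b\bar\tau=p_2$ gives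
$$a=\frac{p_2-\bar\tau p_1}{\tau-\bar\tau},\qquad b=\frac{\tau p_1-p_2}{\tau-\bar\tau}.$$
These depend linearly on $(p_1,p_2)$, and $(p_1,p_2)=(v,\tau v)$ gives $a=v$, $b=0$. Since $\Lambda\otimes\mathbb Q$ is dense in $V$, we can choose $p_1,p_2\in\Lambda\otimes\mathbb Q$ with $|a-v|\le\delta$ and $|b|\le\delta$. Choose an integer $m\ge1$ with $mp_1,mp_2\in\Lambda$. For $n\ge1$ put $\Gamma=nm\Gamma_0$. Then $R(\Gamma)\subset\Lambda$ and $\mathbb C/\Gamma\cong E_0$. (If $g=1$ and $\Lambda=\Gamma_0$, with the standard norm and $v=1$, one can take $R(z)=z$. In general $E_0$ is unrelated to $A$, and the small antilinear part $b$ makes up for it.)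

**The drift.** Let $2r_0$ be the minimal length of nonzero vectors of $\Gamma_0$ and $T=\log(nmr_0)$, with $n$ so large that $T>4$. Nonzero vectors of $\Gamma$ have length at least $2e^T$, so the $\Gamma$-translates of $\{|w|<e^T\}$ are disjoint. Let $\eta_T:\mathbb R\to[0,1]$ be smooth, compactly supported in $(0,T)$, equal to $1$ on $[2,T-2]$, with $|\eta_T'|\le1$. This is possible, as each ramp may have any length less than $2$. Put
$$\theta(t)=\delta\int_t^\infty\eta_T .$$
Then $\theta=0$ near $[T,\infty)$, $\theta=S:=\theta(0)\ge\delta(T-4)$ near $(-\infty,0]$, and $|\theta'|,|\theta''|\le\delta$. On $|w|<e^T$ define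
$$F(w)=w\,e^{\theta(\log|w|)},\qquad\rho(w)=e^{\theta(\log|w|)}\ge1 .$$
Extend by $F(w+\gamma)=F(w)+\gamma$, $\rho(w+\gamma)=\rho(w)$ for $\gamma\in\Gamma$, and by $F(w)=w$, $\rho=1$ elsewhere. Near the circle $|w|=e^T$ we have $\theta=0$, and near $w=0$ the map is $e^Sw$. So $F$ and $\rho$ are smooth on $\mathbb C$.

**Derivatives of $F$.** With $t=\log|w|$ we have $t_w=\frac1{2w}$, $t_{\bar w}=\frac1{2\bar w}$, so
$$F_w=e^\theta\Big(1+\frac{\theta'}2\Big),\qquad F_{\bar w}=e^\theta\theta'\,\frac w{2\bar w},$$
$$F_{ww}=\frac{e^\theta}{2w}\Big(\theta'\Big(1+\frac{\theta'}2\Big)+\frac{\theta''}2\Big),\quad F_{w\bar w}=\frac{e^\theta}{2\bar w}\Big(\theta'\Big(1+\frac{\theta'}2\Big)+\frac{\theta''}2\Big),\quad F_{\bar w\bar w}=\frac{e^\theta w}{2\bar w^2}\Big(\frac{\theta'^2+\theta''}2-\theta'\Big).$$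
Hence
$$|F_{ww}|,|F_{w\bar w}|\le\frac\rho{|w|}\Big(\frac\delta2\Big(1+\frac\delta2\Big)+\frac\delta4\Big),\qquad|F_{\bar w\bar w}|\le\frac\rho{|w|}\Big(\frac{\delta^2}4+\frac\delta4+\frac\delta2\Big).$$
Both brackets equal $\frac{3\delta}4+\frac{\delta^2}4\le\delta$. Since $\theta'$ and $\theta''$ vanish for $|w|\le1$, we may replace $1/|w|$ by $1$. As $\log|w|$ is harmonic away from $0$, $\partial_w\partial_{\bar w}\log\rho=\theta''/(4|w|^2)$. So everywhere on $\mathbb C$
$$|F_w-\rho|\le\tfrac\delta2\rho,\quad|F_{\bar w}|\le\tfrac\delta2\rho,\quad|D^2F|\text{-entries}\le\delta\rho\le\delta\rho^2,\quad|\nabla\log\rho|\le\delta,\quad|\partial_w\partial_{\bar w}\log\rho|\le\tfrac\delta4\rho^2 .\tag{2}$$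

**The map to $A$.** Let $G=R\circ F=aF+b\bar F:\mathbb C\to V$. Then $G_w=aF_w+b\overline{F_{\bar w}}$ and $G_{\bar w}=aF_{\bar w}+b\overline{F_w}$, so
$$|G_w-\rho v|\le|a-v||F_w|+|F_w-\rho|+|b||F_{\bar w}|\le\delta\Big(1+\frac\delta2\Big)\rho+\frac\delta2\rho+\frac{\delta^2}2\rho\le3\delta\rho,$$
$$|G_{\bar w}|\le(1+\delta)\frac\delta2\rho+\delta\Big(1+\frac\delta2\Big)\rho\le3\delta\rho .$$
Together with the second derivatives,
$$|G_w-\rho v|\le3\delta\rho,\qquad|G_{\bar w}|\le3\delta\rho,\qquad|D^2G|\le C\delta\rho^2 .\tag{3}$$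
Since $G(w+\gamma)-G(w)=R(\gamma)\in\Lambda$, the map $f_0=j\circ G$ descends to a smooth map $X:=\mathbb C/\Gamma\to\mathbb P^N$ with image in $A$.

## The pulled-back bundle has curvature of size $\rho^2$

**Step 2.** *Purpose: turn $f_0$ into sections of a positive holomorphic line bundle on $X$, and measure how far these sections are from holomorphic.*

Let $\mathcal O(1)$ carry its standard metric, for which the coordinate sections satisfy $\sum|Z_l|^2=1$ and the Chern form is $\omega$. Let $L=f_0^*\mathcal O(1)$ with the pulled-back metric and unitary connection $\nabla$. On a Riemann surface every $(0,1)$-part of a connection is integrable. So $\nabla_{\bar w}$ makes $L$ a holomorphic line bundle on $X$, and $\nabla$ is its Chern connection.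

**Curvature.** Put $\kappa=[\nabla_w,\nabla_{\bar w}]$. In a local holomorphic frame $e$ with $|e|^2=e^{-\varphi}$,
$$\nabla_{\bar w}(se)=s_{\bar w}e,\qquad\nabla_w(se)=(s_w-\varphi_ws)e,\qquad\kappa=\varphi_{w\bar w},$$
and the Chern form is $\frac i{2\pi}\partial\bar\partial\varphi=\frac\kappa\pi dA$, because $dw\wedge d\bar w=-2i\,dA$. Curvature pulls back, so this form equals $f_0^*\omega=G^*j^*\omega$. Expanding $dG^k=G^k_wdw+G^k_{\bar w}d\bar w$ and $d\overline{G^l}=\overline{G^l_{\bar w}}dw+\overline{G^l_w}d\bar w$ gives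
$$\frac\kappa\pi=h(G_w,G_w)-h(G_{\bar w},G_{\bar w}).$$
By (1) and (3), $\kappa/\pi\ge c_A(1-3\delta)^2\rho^2-9C_A\delta^2\rho^2$ and $\kappa/\pi\le C_A(1+3\delta)^2\rho^2$. So there is $\delta_0=\delta_0(A)>0$ such that for $\delta\le\delta_0$
$$c_0\rho^2\le\kappa\le C\rho^2,\qquad c_0:=\frac\pi2c_A .\tag{4}$$

**Sections.** Let $\sigma_l=f_0^*Z_l$. Then $\sum|\sigma_l|^2=1$ and $f_0=[\sigma_0:\dots:\sigma_N]$. On $V$ write $\nabla(j^*Z_l)=\sum_kY_{kl}\,dz_k$. There is no $d\bar z_k$ term, as $Z_l$ is holomorphic. The $Y_{kl}$ are sections of $j^*\mathcal O(1)$ pulled back from the compact manifold $A$, so they and their covariant derivatives are bounded. By the chain rule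
$$\nabla_w\sigma_l=\sum_kG^k_w\,G^*Y_{kl},\qquad a_l:=\nabla_{\bar w}\sigma_l=\sum_kG^k_{\bar w}\,G^*Y_{kl}.$$
Differentiating $a_l$ once more produces terms $D^2G\cdot Y$, of size $C\delta\rho^2$, and terms $G_{\bar w}\cdot DG\cdot\nabla Y$, of size $C\delta\rho\cdot\rho$. So by (3)
$$|\nabla_w\sigma_l|\le C\rho,\qquad|a_l|\le C\delta\rho,\qquad|\nabla_wa_l|+|\nabla_{\bar w}a_l|\le C\delta\rho^2 .\tag{5}$$

## Solving $\nabla_{\bar w}u=a$ with constants that ignore $\rho$

**Step 3.** *Purpose: replace each $\sigma_l$ by a holomorphic section $s_l=\sigma_l-u_l$ with $|u_l|\le C\delta$ and $|\nabla_wu_l|\le C\delta\rho$.*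

Here is what the obvious method gives. Solve $-\nabla_{\bar w}\nabla_wc=a$ and take $u=-\nabla_wc$. With $|a|\le Q\rho$, the maximum principle applied to $|c|^2$ gives $|c|\le2|a|/\kappa\le2Q/(c_0\rho)$ at the point where $|c|$ is largest. That point may be one where $\rho=1$, so the argument yields only $\sup|c|\le2Q/c_0$. A derivative costs a factor $\rho$ (the natural length is $1/\rho$), and we are left with $|u|\le CQ\rho$, which is useless because $\rho$ is unbounded. We would like the maximum principle to control $\rho c$ rather than $c$. Conjugating the operators by $\rho$ does this, at the price of changing the curvature by $2\partial_w\partial_{\bar w}\log\rho$. By (2) that is at most $\frac\delta2\rho^2$, so the price is small.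

**Lemma 1.** Let $\delta\le\min(\frac1{12},\delta_0,c_0)$. Let $a$ be a smooth section of $L$ over $X$ and $Q=\sup\big(|a|/\rho+(|\nabla_wa|+|\nabla_{\bar w}a|)/\rho^2\big)$. There is a smooth section $u$ of $L$ over $X$ with
$$\nabla_{\bar w}u=a,\qquad|u|\le CQ,\qquad|\nabla_wu|\le CQ\rho .$$

*Proof.*

**(a) The twisted operator is invertible.** Let $\lambda=\partial_w\log\rho$, $\nabla'_w=\nabla_w+\lambda$ and $\nabla'_{\bar w}=\nabla_{\bar w}-\bar\lambda$. Since $\rho$ is real, $\bar\lambda=\partial_{\bar w}\log\rho$. In $\langle\nabla'_{\bar w}s,t\rangle+\langle s,\nabla'_wt\rangle$ the added terms are $-\bar\lambda\langle s,t\rangle+\bar\lambda\langle s,t\rangle=0$. So $\partial_{\bar w}\langle s,t\rangle=\langle\nabla'_{\bar w}s,t\rangle+\langle s,\nabla'_wt\rangle$, and $\nabla'$ is a unitary connection. Its curvature is, by (2), (4) and $\delta\le c_0$,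
$$\kappa':=[\nabla'_w,\nabla'_{\bar w}]=\kappa-\partial_w\bar\lambda-\partial_{\bar w}\lambda=\kappa-2\partial_w\partial_{\bar w}\log\rho\ge\frac{c_0}2\rho^2 .$$
The operator $P=-\nabla'_{\bar w}\nabla'_w$ on smooth sections of $L$ has leading part $-\frac14\Delta$, so it is elliptic. Integration by parts shows that it is formally self-adjoint and that
$$\langle Pc,c\rangle_{L^2}=\|\nabla'_wc\|^2=\|\nabla'_{\bar w}c\|^2+\int_X\kappa'|c|^2 .$$
So $Pc=0$ forces $c=0$. A formally self-adjoint elliptic operator on a compact manifold has as image on smooth sections the orthogonal complement of its kernel. Hence $P$ is bijective on smooth sections. Let $Pc=\rho a$ and $u=-\rho^{-1}\nabla'_wc$. Since $\nabla_{\bar w}(\rho^{-1}s)=\rho^{-1}(\nabla_{\bar w}s-\bar\lambda s)=\rho^{-1}\nabla'_{\bar w}s$,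
$$\nabla_{\bar w}u=-\rho^{-1}\nabla'_{\bar w}\nabla'_wc=\rho^{-1}Pc=a .$$

**(b) Sup bound for $c$.** We have $\nabla'_{\bar w}\nabla'_wc=-\rho a$ and $\nabla'_w\nabla'_{\bar w}c=\kappa'c-\rho a$. So
$$\partial_w\partial_{\bar w}|c|^2=\langle\nabla'_w\nabla'_{\bar w}c,c\rangle+|\nabla'_{\bar w}c|^2+|\nabla'_wc|^2+\langle c,\nabla'_{\bar w}\nabla'_wc\rangle\ge\kappa'|c|^2-2\,\mathrm{Re}\langle\rho a,c\rangle .$$
At a maximum of $|c|^2$ the left side is $\le0$, so there $|c|\le2\rho|a|/\kappa'\le\frac{2\rho\cdot Q\rho}{c_0\rho^2/2}=\frac4{c_0}Q$. Thus $\sup|c|\le CQ$, and the powers of $\rho$ have canceled exactly.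

**(c) Local $L^2$ bound for $u$.** Work on the universal cover, and write $\Delta(p,r)$ for the open disc of center $p$ and radius $r$. Fix $p\in\mathbb C$ and $\rho_p=\rho(p)\ge1$. On $\Delta(p,2/\rho_p)$, whose radius is at most $2$, (2) gives $|\log\rho-\log\rho_p|\le2\delta<\log2$, so $\frac12\le\rho/\rho_p\le2$. Let $\chi$ be a cutoff, $0\le\chi\le1$, $\chi=1$ on $\Delta(p,1/\rho_p)$, compactly supported in $\Delta(p,2/\rho_p)$, with $|\nabla\chi|\le2\rho_p$. Integrating $\partial_{\bar w}\big(\chi^2\langle\nabla'_wc,c\rangle\big)$ to zero,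
$$\int\chi^2|\nabla'_wc|^2=-\int\langle2\chi\chi_{\bar w}\nabla'_wc-\chi^2\rho a,\,c\rangle\le\frac12\int\chi^2|\nabla'_wc|^2+2\int|\chi_{\bar w}|^2|c|^2+\int\chi^2\rho|a||c| .$$
By (b), $|\chi_{\bar w}|^2|c|^2\le C\rho_p^2Q^2$ and $\rho|a||c|\le C\rho_p^2Q^2$, on a disc of area $4\pi/\rho_p^2$. So $\int_{\Delta(p,1/\rho_p)}|\nabla'_wc|^2dA\le CQ^2$. In the coordinate $\zeta=\rho_p(w-p)$ we have $dA(\zeta)=\rho_p^2dA(w)$ and $|u|^2\le4\rho_p^{-2}|\nabla'_wc|^2$. Hence $\int_{|\zeta|<1}|u|^2dA(\zeta)\le CQ^2$.

**(d) A frame of bounded size.** Let $\tilde\kappa=\kappa/\rho_p^2$ on $|\zeta|<2$. By (4), $0\le\tilde\kappa\le C$. Put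
$$\varphi(\zeta)=\frac2\pi\int_{|\eta|<2}\tilde\kappa(\eta)\log|\zeta-\eta|\,dA(\eta).$$
Since $\partial_\zeta\partial_{\bar\zeta}\log|\zeta|$ is $\frac\pi2$ times the Dirac mass at $0$, we have $\varphi_{\zeta\bar\zeta}=\tilde\kappa$. As $\tilde\kappa$ is smooth, $\varphi$ is smooth in $|\zeta|<2$, and there
$$|\varphi|\le C\sup_{|\zeta|<2}\int_{|\eta|<2}\big|\log|\zeta-\eta|\big|\,dA(\eta)\le C,\qquad|\varphi_\zeta|\le C\sup_{|\zeta|<2}\int_{|\eta|<2}\frac{dA(\eta)}{|\zeta-\eta|}\le C .$$
Let $e_0$ be a holomorphic frame of $L$ over the disc. Since $-\partial_\zeta\partial_{\bar\zeta}\log|e_0|^2=\kappa/\rho_p^2=\tilde\kappa$, the function $-\log|e_0|^2-\varphi$ is harmonic, hence equal to $2\,\mathrm{Re}\,H$ with $H$ holomorphic. Then $e=e^He_0$ is a holomorphic frame with $|e|^2=e^{-\varphi}$, so $|e|$ is bounded above and below by constants.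

**(e) Pointwise bounds.** Write $u=Ue$ and $\rho_p^{-1}a=\alpha e$. As $\nabla_{\bar\zeta}=\rho_p^{-1}\nabla_{\bar w}$, the equation $\nabla_{\bar w}u=a$ reads $U_{\bar\zeta}=\alpha$. From
$$\alpha_{\bar\zeta}e=\nabla_{\bar\zeta}(\alpha e)=\rho_p^{-2}\nabla_{\bar w}a,\qquad(\alpha_\zeta-\varphi_\zeta\alpha)e=\nabla_\zeta(\alpha e)=\rho_p^{-2}\nabla_wa,$$
and $|a|\le Q\rho\le2Q\rho_p$, $|\nabla_wa|+|\nabla_{\bar w}a|\le Q\rho^2\le4Q\rho_p^2$, we get $|\alpha|+|\nabla\alpha|\le CQ$ on $|\zeta|<1$. Let $\chi_1$ be a fixed cutoff compactly supported in $|\zeta|<1$, equal to $1$ on $|\zeta|\le\frac34$, and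
$$U_1(\zeta)=\frac1\pi\int\frac{(\chi_1\alpha)(\zeta-\eta)}\eta\,dA(\eta).$$
Then $\partial_{\bar\zeta}U_1=\chi_1\alpha$, and $|U_1|+|\nabla U_1|\le CQ$ on $|\zeta|<1$, since derivatives fall on $\chi_1\alpha$. The function $U-U_1$ is holomorphic on $|\zeta|<\frac34$ and, by (c), has $L^2$ norm at most $CQ$ there. By Cauchy's estimates it and its derivative are at most $CQ$ at $0$. Hence
$$|u(p)|\le CQ,\qquad|\nabla_wu(p)|=\rho_p\,\big|(U_\zeta-\varphi_\zeta U)e\big|(0)\le CQ\rho_p .\qquad\square$$

Apply Lemma 1 to each $a_l$. By (5), $Q\le C\delta$. Then $s_l=\sigma_l-u_l$ satisfies $\nabla_{\bar w}s_l=0$, so $s_l$ is a holomorphic section of $L$, and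
$$|s_l-\sigma_l|\le C\delta,\qquad|\nabla_w(s_l-\sigma_l)|\le C\delta\rho .\tag{6}$$

## Embedding, closeness, and the unbounded distortion

**Step 4.** *Purpose: perturb $(s_0,\dots,s_N)$ so that it defines an embedding. This is the only place where $N\ge3$ is used.*

We have $d:=\deg L=\frac1\pi\int_X\kappa\,dA\ge\frac{c_0}\pi\mathrm{area}(\mathbb C/\Gamma)$, because $\rho\ge1$. So $d\ge3$ for $n$ large, and $d\to\infty$ as $n\to\infty$. Put $W=H^0(X,L)$.

A length-2 subscheme $\xi\subset X$ is either a pair $\{x,y\}$ of distinct points or a point with its tangent direction, written $2x$. The $\xi$ are parametrized by the symmetric square $X^{(2)}$, a complete surface. Since $\deg L(-\xi)=d-2>0$ and $X$ has genus one, $H^1(X,L(-\xi))=0$, so $W\to H^0(L|_\xi)\cong\mathbb C^2$ is onto. Restricting a tuple $t\in W^{N+1}$ to $\xi$ gives an $(N+1)\times2$ matrix. For $\xi=\{x,y\}$ it has rank $2$ if and only if $t(x),t(y)$ are nonzero and define distinct points. For $\xi=2x$ it has rank $2$ if and only if $t$ is nonzero and immersive at $x$.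 So if the rank is $2$ for every $\xi$, then $t$ has no common zeros and defines an injective immersion of the compact curve $X$, that is, an embedding.

The $(N+1)\times2$ matrices of rank $\le1$ form a closed cone of dimension $(N+1)+1$, so of codimension $2(N+1)-(N+2)=N$. The spaces $H^0(L|_\xi)$ form a rank-2 vector bundle over $X^{(2)}$, and evaluation is a surjective bundle map. So the bad pairs $(t,\xi)$, those with restriction of rank $\le1$, form a closed algebraic subset of $W^{N+1}\times X^{(2)}$ of codimension $N$. Its projection to $W^{N+1}$ is closed, because $X^{(2)}$ is complete, and has codimension at least $N-2\ge1$. Hence good tuples are dense in the finite-dimensional space $W^{N+1}$, for any norm. For our fixed $n$ choose a good $t=(t_0,\dots,t_N)$ with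
$$|t_l-s_l|\le\delta,\qquad|\nabla_w(t_l-s_l)|\le\delta\rho\quad\text{on }X .$$
Then (6) holds for $t_l$ in place of $s_l$, with another $C$. Put $f=[t_0:\dots:t_N]:X\hookrightarrow\mathbb P^N$, a holomorphic embedding, and $E_n=f(X)$. This is an elliptic curve isomorphic to $E_0$, of degree $d$ since $f^*\mathcal O(1)=L$.

**Step 5.** *Purpose: show that $f_w/\rho$ is within $C\delta$ of $dj_G(v)$, and fix $\delta$ so that $E_n$ is $\widetilde U$-close.*

Fix $w_0$ and a local unitary frame $e_1$ of $L$ near $w_0$ with $\nabla e_1=0$ at $w_0$. Write $\sigma_l=x_le_1$, $t_l=y_le_1$, and $x=(x_l)$, $y=(y_l)$. By (5) and (6), at $w_0$,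
$$|x|=1,\qquad|x_w|\le C\rho,\qquad|y-x|\le C\delta,\qquad|y_w-x_w|\le C\delta\rho .$$
Take $\delta$ so small that $|y-x|\le\frac12$. Let $\Pi:\mathbb C^{N+1}\setminus0\to\mathbb P^N$ be the projection. Then $f_0=\Pi\circ x$ and $f=\Pi\circ y$ near $w_0$.

The frame $e_1$ is not holomorphic, so neither are $x$ and $y$. For a smooth map $\phi$ from an open subset of $\mathbb C$ to a complex manifold with complex structure $J$, put $\phi_w=\frac12(\phi_x-J\phi_y)$ (subscripts $x,y$ here are the real coordinates of $w$). This is compatible with composition by holomorphic maps, since their differentials commute with $J$, and for holomorphic $\phi$ it equals $d\phi(\partial_x)$. Applied to $f_0=\Pi\circ x=j\circ G$ and $f=\Pi\circ y$ it gives, at $w_0$,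
$$d\Pi_x(x_w)=dj_G(G_w),\qquad d\Pi_y(y_w)=f_w .$$

Fix a Riemannian distance on $T_{\mathbb P^N}$. The map $(y,\eta)\mapsto(\Pi(y),d\Pi_y\eta)\in T_{\mathbb P^N}$ is smooth, so its derivative is bounded on the compact set $\{\frac12\le|y|\le2,\ |\eta|\le C\}$. This set contains the segment from $(x,x_w/\rho)$ to $(y,y_w/\rho)$, whose length is at most $C\delta$. So $(f,f_w/\rho)$ and $(f_0,dj_G(G_w/\rho))$ have distance at most $C\delta$. Further, $|G_w/\rho-v|\le3\delta$ by (3), so replacing $G_w/\rho$ by $v$ moves the point $dj_G(G_w/\rho)$ within its fiber by at most $C\delta$. Therefore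
$$\mathrm{dist}_{T_{\mathbb P^N}}\big((f,f_w/\rho),\,(f_0,dj_G(v))\big)\le C\delta\quad\text{at every }w_0 .\tag{7}$$

The set $\Sigma=\{(j(z),dj_z(v)):z\in V\}$ is compact, by periodicity. By (1) its vectors have $h$-norm in $[\sqrt{c_A},\sqrt{C_A}]$, and its image in $\mathbb P(T_{\mathbb P^N})$ lies in $\mathbb P(T_A)\subset\widetilde U$. The set of $(x,\xi)$ with $\xi\ne0$, $(x,[\xi])\in\widetilde U$ and $\frac12\sqrt{c_A}<|\xi|_h<2\sqrt{C_A}$ is open and contains $\Sigma$. So it contains a neighborhood of $\Sigma$ of some positive radius depending only on $A,\widetilde U$. We may therefore fix $\delta=\delta(A,\widetilde U)>0$, also satisfying all earlier smallness conditions, such that (7) implies $\widetilde{E_n}\subset\widetilde U$ and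
$$c_1\rho^2|dw|^2\le f^*h\le c_2\rho^2|dw|^2,\qquad c_1=\frac{c_A}4,\quad c_2=4C_A .\tag{8}$$
With $\delta$ fixed, we fix $R$ and $m$. Everything then holds for all large $n$. The order of choices matters: the constants $C$ did not depend on $R$, $m$ or $n$.

**Step 6.** *Purpose: read off the distortion and compare it with the degree.*

We have $f^*k_{E_n}=\tau_n|dw|^2$ with $\tau_n$ constant. At $w=0$ we have $\rho=e^S$, and at $|w|=e^T$ we have $\rho=1$. So by (8) the values of $h/k$ at these two points have quotient at least $\frac{c_1}{c_2}e^{2S}$. This quotient is a product of one value of $h/k$ and one value of $k/h$, each at most $\beta(E_n)$. Hence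
$$\beta(E_n)^2\ge\frac{c_1}{c_2}e^{2S}\ge\frac{c_1}{c_2}e^{2\delta(T-4)}=\frac{c_1}{c_2}e^{-8\delta}(nmr_0)^{2\delta}\longrightarrow\infty .$$

For the degree, the Jacobian of $F$ is $|F_w|^2-|F_{\bar w}|^2=e^{2\theta}(1+\theta')\ge(1-\delta)\rho^2\ge\frac12\rho^2$ where $F=we^\theta$, and it is $1=\rho^2$ elsewhere up to translation. Also $F$ induces a self-map of $\mathbb C/\Gamma$ that is homotopic to the identity through $sF+(1-s)\mathrm{id}$, so it has degree one and its Jacobian integrates to $\mathrm{area}(\mathbb C/\Gamma)$. With (4),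
$$\deg E_n=\frac1\pi\int_X\kappa\,dA\le C\int_X\rho^2dA\le2C\,\mathrm{area}(\mathbb C/\Gamma)=2C(nm)^2\,\mathrm{area}(\mathbb C/\Gamma_0).$$
So $n^\delta\ge c\,(\deg E_n)^{\delta/2}$ with $c>0$ independent of $n$, and $\beta(E_n)\ge c'(\deg E_n)^{\delta/2}$ with $c'>0$ independent of $n$. Finally $\deg E_n\to\infty$ by Step 4. This proves Theorem A. $\blacksquare$

## How much drift a neighborhood allows: proof of Theorem C

We now carry out the compactness attempt in full and count the loss. The plan: a close curve gives an almost holomorphic $G$; at every scale $G$ is nearly linear, so the maximal displacement $M(p,r)$ grows like $r^{1\pm\text{small}}$; the metric at $p$ is the inverse of the scale $r(p)$ at which $M(p,r(p))=1$; comparing these scales with the size of the torus gives the bound.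

**Step 1.** *Purpose: choose the neighborhoods and translate closeness into an inequality for $G$.*

Let $\pi:U_0\to A$ be a smooth retraction of a tubular neighborhood, smooth on a neighborhood of $\overline{U_0}$, whose composition with $A\hookrightarrow\mathbb P^N$ is homotopic to the inclusion $U_0\hookrightarrow\mathbb P^N$. Identify $T_A$ with $A\times V$ and split $d\pi=\partial\pi+\bar\partial\pi$ into complex-linear and antilinear parts. On vectors of $T_A$ we have $d\pi=\mathrm{id}$, so $\partial\pi=\mathrm{id}$ and $\bar\partial\pi=0$ there. By (1), with $c_3=\frac1{2\sqrt{C_A}}$ and $C_3=\frac2{\sqrt{c_A}}$, for every $\eta\in(0,1)$ the set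
$$\widetilde U_{(\eta)}=\{(x,\ell):x\in U_0,\ \mathrm{dist}(x,A)<\eta,\ |\bar\partial\pi(\xi)|<\eta|\partial\pi(\xi)|,\ c_3|\xi|_h<|\partial\pi(\xi)|<C_3|\xi|_h\ \ \forall\,0\ne\xi\in\ell\}$$
is an open neighborhood of $\mathbb P(T_A)$. From now on $c,c',C$ denote positive constants depending only on $A$ and the choices made in this paragraph; they may change from place to place.

Let $E=\mathbb C/\Gamma$ be $\widetilde U_{(\eta)}$-close, $f:\mathbb C\to E\subset\mathbb P^N$ the universal cover, and $\rho=|f_w|_h$. Let $G:\mathbb C\to V$ be a lift of $\pi\circ f$, so $q\circ G=\pi\circ f$ and $G(w+\gamma)=G(w)+\lambda(\gamma)$ with $\lambda:\Gamma\to\Lambda$ a homomorphism. Since $f$ is holomorphic, $f_y=Jf_x$, so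
$$G_w=\tfrac12\big(d\pi(f_x)-i\,d\pi(Jf_x)\big)=\partial\pi(f_w),\qquad G_{\bar w}=\bar\partial\pi(f_w),$$
and therefore
$$|G_{\bar w}|\le\eta|G_w|,\qquad G_w\ne0 .\tag{9}$$
In particular $dG\ne0$ everywhere, as $\eta<1$.

Let $R:\mathbb C\to V$ be the real-linear extension of $\lambda$. Then $G-R$ is $\Gamma$-periodic, hence bounded. Let $\omega_0$ be the average of $\omega_{|A}$ over translations. It is a translation-invariant positive $(1,1)$-form cohomologous to $\omega_{|A}$. Using the homotopy of $\pi$ to the inclusion, then the cohomology, then the homotopy $sR+(1-s)G$,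
$$\deg E=\int_E\pi^*\omega_{|A}=\int_{\mathbb C/\Gamma}G^*\omega_0=\int_{\mathbb C/\Gamma}R^*\omega_0 .\tag{10}$$
So $R\ne0$. Put
$$\|R\|=\max_{|w|=1}|R(w)|,\qquad M(p,r)=\max_{|w-p|\le r}|G(w)-G(p)| .$$
For $r>0$ this is positive. It is continuous and nondecreasing in $r$, tends to $0$ as $r\to0$, and $M(p,r)=r\|R\|+O(1)$ as $r\to\infty$, because $G-R$ is bounded.

**Step 2.** *Purpose: a compactness statement for almost holomorphic maps.*

Recall the Beurling transform $\mathcal S$: it satisfies $\partial H=\mathcal S\bar\partial H$ for compactly supported smooth $H$, and is bounded on $L^4$ (Calderón–Zygmund). Write $\Delta(0,r)$ for the open disc, with $\Delta(0,\infty)=\mathbb C$.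

**Lemma 2.** Let $0<R_0\le\infty$ and let $G_n$ be smooth $V$-valued maps defined on open sets $\Omega_n\subset\Delta(0,R_0)$ such that every compact subset of $\Delta(0,R_0)$ lies in $\Omega_n$ for large $n$. Assume $|\bar\partial G_n|\le\eta_n|\partial G_n|$, $\eta_n\to0$, and $G_n$ locally uniformly bounded. Then a subsequence converges locally uniformly on $\Delta(0,R_0)$ to a holomorphic map.

*Proof.* Let $\chi$ be a cutoff compactly supported in $\Delta(0,R_0)$, $0\le\chi\le1$, and $H=\chi G_n$ for large $n$. As $\chi\,\partial G_n=\partial H-G_n\partial\chi$,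
$$|\bar\partial H|\le\eta_n\chi|\partial G_n|+|\bar\partial\chi||G_n|\le\eta_n|\partial H|+K\mathbf 1_{\mathrm{supp}\,\chi}$$
with $K$ independent of $n$. Let $B$ be the norm of $\mathcal S$ on $V$-valued $L^4$ functions. Then $\|\bar\partial H\|_4\le\eta_nB\|\bar\partial H\|_4+K'$, so $\|\bar\partial H\|_4$, and hence $\|DH\|_4$, is bounded for large $n$. Morrey's inequality gives uniform Hölder bounds. Arzelà–Ascoli, with a diagonal argument over an exhaustion, gives a locally uniformly convergent subsequence. Where $\chi=1$, $\|\bar\partial G_n\|_4\le\eta_n\|\partial H\|_4\to0$. So $\bar\partial G_n\to0$ in $L^4_{loc}$, and the limit is holomorphic by Weyl's lemma. $\square$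

**Step 3.** *Purpose: a doubling bound $M(p,2r)\le3M(p,r)$ at every scale. At very large scales the ratio is near $2$; we descend from there. Below $3$ could be replaced by other numbers, but it matters that $\log_23$ is not an integer and is less than $2$.*

**Lemma 3.** There is $\eta_1>0$ (depending on $g$) such that, for $\eta\le\eta_1$ and all $p,s$, $M(p,4s)\le3M(p,2s)$ implies $M(p,2s)\le3M(p,s)$.

*Proof.* Otherwise take a sequence of counterexamples with $\eta_n\to0$ and replace each $G$ by $(G(p+s\,\cdot)-G(p))/M(p,2s)$. This preserves (9). We get maps $G_n$ on $\Delta(0,4)$ as in Lemma 2 with $G_n(0)=0$ and maxima $M_n(4)\le3$, $M_n(2)=1$, $M_n(1)<\frac13$ over the closed discs of radii $4,2,1$. The limit $G$ is holomorphic on $\Delta(0,4)$ with $|G|\le3$, $M(2)=1$, $M(1)\le\frac13$. By the maximum principle there is $|w_0|=2$ with $|G(w_0)|=1$. Take a complex-linear functional $l$ of norm $1$ with $l(G(w_0))=1$, and let $\phi=l\circ G$, $\alpha=\log_23$. Consider the subharmonic function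
$$\log|\phi|-\alpha\log|w/2|\qquad\text{on }1<|w|<4 .$$
At $|w|=1$ it is at most $-\log3+\alpha\log2=0$. As $|w|\to4$ its limsup is at most $\log3-\alpha\log2=0$. At the interior point $w_0$ it equals $0$. So it is identically $0$, that is, $|\phi|=|w/2|^\alpha$. Hence $\phi=\mathrm{const}\cdot w^\alpha$ locally, and going once around the annulus multiplies this by $e^{2\pi i\alpha}\ne1$, as $\alpha\notin\mathbb Z$. But $\phi$ is single-valued, a contradiction. $\square$

Since $M(p,2^{k+1}r)/M(p,2^kr)\to2$ as $k\to\infty$, these ratios are $\le3$ for large $k$. Downward induction on $k$ with Lemma 3 gives, for $\eta\le\eta_1$,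
$$M(p,2r)\le3M(p,r)\qquad\text{for all }p\in\mathbb C,\ r>0 .\tag{11}$$

**Step 4.** *Purpose: near-linearity at every scale, and the resulting growth exponents.*

**Lemma 4.** For each $\vartheta\in(0,\frac12]$ there is $\eta_\vartheta\in(0,\eta_1]$ such that, if $\eta\le\eta_\vartheta$, for all $p,r$ there is $a\in V$ with $|a|=M(p,r)/r$ and $|G(p+w)-G(p)-aw|\le\vartheta M(p,r)$ for $|w|\le4r$.

*Proof.* Otherwise rescale a sequence of counterexamples with $\eta_n\to0$ to $p=0$, $r=1$, $G_n(0)=0$, $M_n(1)=1$. By (11), $M_n(2^k)\le3^k$. By Lemma 2 with $R_0=\infty$ a subsequence converges locally uniformly on $\mathbb C$ to an entire $G$ with $|G(w)|=O(|w|^{\log_23})$ as $|w|\to\infty$. As $\log_23<2$ and $G(0)=0$, we have $G=aw$, and $|a|=1$ since $M(1)=1$. Uniform convergence on $|w|\le4$ contradicts the choice of the sequence. $\square$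

Let $\eta\le\eta_\vartheta$ and $\alpha_\pm=\log_2(2\pm\vartheta)$. Lemma 4 on $|w|\le2r$ gives $(2-\vartheta)M(p,r)\le M(p,2r)\le(2+\vartheta)M(p,r)$. If $2^kr\le s<2^{k+1}r$, iteration and monotonicity give
$$M(p,s)\le(2+\vartheta)^{k+1}M(p,r)\le3(s/r)^{\alpha_+}M(p,r),\qquad M(p,s)\ge2^{k\alpha_-}M(p,r)\ge\Big(\frac s{2r}\Big)^{\alpha_-}M(p,r).$$
Since $\alpha_-\le1$,
$$\tfrac12(s/r)^{\alpha_-}M(p,r)\le M(p,s)\le3(s/r)^{\alpha_+}M(p,r)\qquad(s\ge r).\tag{12}$$
This is where the errors accumulate over the scales.

**Step 5.** *Purpose: express the metric at $p$ through $M(p,\cdot)$.*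

**Lemma 5.** Let $r(p)$ satisfy $M(p,r(p))=1$. There are $\eta_*,c_4,C_4>0$ depending on $A$ such that $c_4\le\rho(p)r(p)\le C_4$ if $\eta\le\eta_*$.

*Proof.* Such an $r(p)$ exists by continuity. If the lemma fails, there is a sequence $f_n,p_n$, $r_n=r(p_n)$, $\eta_n\to0$ with $\rho_n(p_n)r_n\to0$ or $\to\infty$. Put $\tilde f_n(\zeta)=f_n(p_n+r_n\zeta)$ and $\tilde G_n(\zeta)=G_n(p_n+r_n\zeta)$, translated by $\Lambda$ so that $\tilde G_n(0)$ is bounded. By Lemma 4, used with $\vartheta\to0$ along the sequence, after passing to a subsequence $\tilde G_n\to v_0+a\zeta$ uniformly on $|\zeta|\le4$, with $|a|=1$. Now $\mathrm{dist}(\tilde f_n,A)\le\eta_n$. Since $\pi$ is uniformly continuous and fixes $A$, comparing a point with its nearest point on $A$ gives $\mathrm{dist}(\tilde f_n,\pi\tilde f_n)\to0$ uniformly. As $\pi\tilde f_n=q\circ\tilde G_n$, it follows that $\tilde f_n\to j(v_0+a\zeta)$ uniformly on $|\zeta|\le4$. These maps are holomorphic and near $\zeta=0$ take values in a fixed chart, so derivatives converge: $r_n\rho_n(p_n)\to|dj_{v_0}(a)|_h\in[\sqrt{c_A},\sqrt{C_A}]$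 by (1). This is a contradiction. $\square$

**Step 6.** *Purpose: bound the displacement across the whole torus by the degree.*

Let $\gamma_1,\gamma_2$ be a reduced basis of $\Gamma$: $|\gamma_1|\le|\gamma_2|=:D$ and $\mathrm{area}(\mathbb C/\Gamma)\ge\frac{\sqrt3}2|\gamma_1||\gamma_2|$. Any two points of $E$ have lifts whose difference is $x\gamma_1+y\gamma_2$ with $|x|,|y|\le\frac12$, so at distance $\le D$.

For $0\ne\gamma\in\Gamma$, Lemma 4 with $r=|\gamma|$, $w=\gamma$ gives $|\lambda(\gamma)|\ge(1-\vartheta)M(p,|\gamma|)>0$. So $\lambda(\gamma)$ is a nonzero vector of $\Lambda$, and $|\lambda(\gamma)|\ge\ell_0$, the minimal length of nonzero vectors in $\Lambda$.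

Replace $w$ by $rw$ in Lemma 4 with $p=0$, divide by $r$ and let $r\to\infty$ along a subsequence. Since $G(rw)/r\to R(w)$ and $M(0,r)/r\to\|R\|$, this gives $a\in V$ with $|a|=\|R\|$ and $|R(w)-aw|\le\vartheta\|R\||w|$. Write $R(w)=R_1w+R_2\bar w$. On $|w|=1$ the vectors $R_1-a$ and $R_2$ are Fourier coefficients of $R(w)-aw$, so $|R_1-a|,|R_2|\le\vartheta\|R\|$. Writing $\omega_0=\frac i2\sum h^0_{kl}dz_k\wedge d\bar z_l$,
$$R^*\omega_0=\big(h^0(R_1,R_1)-h^0(R_2,R_2)\big)dA\ge c\|R\|^2dA\qquad\text{for }\vartheta\le\vartheta_0(A).$$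
With (10) and $\|R\||\gamma_1|\ge|\lambda(\gamma_1)|\ge\ell_0$,
$$\deg E\ge c\|R\|^2|\gamma_1||\gamma_2|\ge c'\|R\|D .$$
Since $\lambda(\gamma_2)=G(p+\gamma_2)-G(p)$ and $\vartheta\le\frac12$, for all $p$
$$\ell_0\le|\lambda(\gamma_2)|\le M(p,D)\le2|\lambda(\gamma_2)|\le2\|R\|D\le C\deg E .\tag{13}$$

**Step 7.** *Purpose: compare $\rho$ at two points.*

Let $m_p=\max(1,M(p,D))$. By (13), $m_p\le C\deg E$.

If $r(p)\le D$, then $M(p,D)\ge1$, so $m_p=M(p,D)$, and (12) with $r=r(p)$, $s=D$ gives
$$(M(p,D)/3)^{1/\alpha_+}\le D/r(p)\le(2M(p,D))^{1/\alpha_-}.$$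
If $r(p)>D$, then $\ell_0\le M(p,D)\le1$, so $m_p=1$, and (12) with $r=D$, $s=r(p)$ gives $(r(p)/D)^{\alpha_-}\le2/\ell_0$. As $\alpha_\pm$ lie in $[\log_2\frac32,\log_2\frac52]$, in both cases
$$c\,m_p^{1/\alpha_+}\le D/r(p)\le C\,m_p^{1/\alpha_-},\tag{14}$$
with constants depending only on $A$.

Let $|p-p'|\le D$. The disc of radius $D$ about $p'$ lies in that of radius $2D$ about $p$, so $M(p',D)\le2M(p,2D)\le6M(p,D)$ by (11). Hence $m_{p'}\le6m_p$, and by symmetry $m_p\le6m_{p'}$. By Lemma 5 and (14),
$$\frac{\rho(p)}{\rho(p')}\le C\,\frac{r(p')}{r(p)}\le C\,m_p^{1/\alpha_-}m_{p'}^{-1/\alpha_+}\le C\,m_p^{1/\alpha_--1/\alpha_+}\le C(\deg E)^{1/\alpha_--1/\alpha_+}.$$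
Since any two points of $E$ have lifts at distance $\le D$, this bounds $\max\rho/\min\rho$.

Finally $f^*k_E=\tau|dw|^2$, where $\tau$ is the mean of $\rho^2$ over $\mathbb C/\Gamma$, because $k_E$ and $h_{|E}$ have equal volume. So $\min\rho^2\le\tau\le\max\rho^2$. As $h_{|E}/k_E=\rho^2/\tau$,
$$\beta(E)\le\frac{\max\rho^2}{\min\rho^2}\le K_A(\deg E)^{2(1/\alpha_--1/\alpha_+)},$$
with $K_A$ independent of $\vartheta$. As $\vartheta\to0$ both $\alpha_\pm$ tend to $1$, so the exponent tends to $0$. Given $\varepsilon>0$, choose $\vartheta\le\min(\frac12,\vartheta_0)$ with exponent $\le\varepsilon$, then $\eta\in(0,1)$ with $\eta\le\min(\eta_\vartheta,\eta_*)$, and put $\widetilde U_\varepsilon=\widetilde U_{(\eta)}$. This proves Theorem C. $\blacksquare$
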